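\title{The complete plan relaxation for $K$-revisable policies has an unbounded integrality gap}

\begin{abstract}
A binary policy on a scenario tree is $K$-revisable if it follows a plan that is announced at the root and revised at most $K$ times along any scenario. We compare the maximum $z_K$ of a linear function over these policies with the value $z_K^{\mathrm{LP}}$ of the linear relaxation of the complete plan formulation. It was conjectured that $z_K^{\mathrm{LP}}\le\frac{2K+1}{K+1}z_K$. We show that this holds with equality for $K=0$ and fails for every $K\ge1$, where the ratio $z_K^{\mathrm{LP}}/z_K$ is unbounded. For $K=1$ we give an explicit instance with $65$ stages and ratio at least $8/5$. For general $K$ we construct, for every $m\ge 1$, one instance with $z_1^{\mathrm{LP}}\ge m/4$ and $z_K\le3(K+1)$ for all $K$. On trees with $T\ge2$ stages the ratio is at most $\lceil (T-1)/K\rceil$.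
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Plans and revisions}

We write $[a:b]=\{a,a+1,\dots,b\}$, $[n]=[1:n]$ and $s^+=\max(s,0)$. A \emph{scenario tree} with $T$ stages is a finite rooted tree with root $\rho$ and node set $\mathcal N$ in which every node $v$ has a stage $t(v)\in[T]$, with $t(\rho)=1$ and $t(v)=t(v^-)+1$ for $v\ne\rho$, where $v^-$ is the parent of $v$, and in which all leaves are at stage $T$. A \emph{scenario} $\omega$ is the node set of a root-to-leaf path. A node records what is known at its stage, and a \emph{policy} $x\in\{0,1\}^{\mathcal N}$ takes one binary decision at each node.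

An arbitrary policy may react to every branching of the tree. To measure how often it does so, require that a plan for all stages be announced at the root, that each decision follow the current plan, and count the nodes at which the plan is changed. Fix an integer $K\ge0$. The policy $x$ is \emph{$K$-revisable}, written $x\in\mathcal R_K$, if there are plan variables $p(v,t)$, for $v\in\mathcal N$ and $t\in[t(v):T]$, and revision variables $r(v)$, for $v\ne\rho$, that satisfy the \emph{complete plan formulation} (CP):
\begin{align}
& x(v)=p(v,t(v)) && \text{for all } v, \label{cp:x}\\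
& r(v)\ge |p(v,t)-p(v^-,t)| && \text{for all } v\neq\rho,\ t\in[t(v):T], \label{cp:r}\\
& \textstyle\sum_{v\in\omega\setminus\{\rho\}} r(v)\le K && \text{for all scenarios } \omega, \label{cp:K}\\
& x(v),\ p(v,t),\ r(v)\in\{0,1\} && \text{for all } v,\ t. \label{cp:bin}
\end{align}
Each line of \eqref{cp:r} stands for two linear inequalities. We call $(p,r)$ a \emph{certificate} of $x$, and a node with $r(v)=1$ a \emph{revision}. Given $c\in\mathbb R^{\mathcal N}$, the \emph{$K$-revision hypercube problem} is
\[
z_K=\max\{c^{\intercal}x : x\in\mathcal R_K\},
\]
and $z_K^{\mathrm{LP}}$ is the maximum of $c^{\intercal}x$ when $\{0,1\}$ is replaced by $[0,1]$ in \eqref{cp:bin}. Both values are nondecreasing in $K$, and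
\begin{equation}\label{eq:trivial}
0\le z_K\le z_K^{\mathrm{LP}}\le\sum_{v}c(v)^+ ,
\end{equation}
since $x=0$ is feasible and $0\le x\le 1$. The question is how far apart $z_K$ and $z_K^{\mathrm{LP}}$ can be. The following known example shows how a gap arises; we include the short verification.

\begin{example}\label{ex:three}
Let $T=3$, $K=1$, and let the tree be complete binary: $\rho$ has children $v,w$ with children $v_1,v_2$ and $w_1,w_2$. A policy fails to be $1$-revisable exactly when
\[
x(v)\ne x(w),\qquad x(v_1)\ne x(v_2),\qquad x(w_1)\ne x(w_2).
\]
Indeed, if $x(v)\ne x(w)$, then one of these nodes, say $v$, departs from the root plan and uses the only revision, so $x(v_1)=p(v,3)=x(v_2)$. Conversely, if $x(v)=x(w)$, revise at the four leaves, and if $x(v_1)=x(v_2)$, let the root plan $x(w)$ for stage $2$ and revise at $v,w_1,w_2$. If the policy $\mathbf 1[c>0]$ is not $1$-revisable, it equals $1$ at exactly three non-root nodes, and resetting to $0$ the one with the smallest $c$ makes it $1$-revisable. Hence $z_1\ge\frac23\sum_v c(v)^+\ge\frac23z_1^{\mathrm{LP}}$. The bound is attained by $c=1$ on $v,v_1,w_1$, $c=-1$ on $w,v_2,w_2$,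 $c(\rho)=0$. Here $z_1=2$, since only the excluded policy $\mathbf 1[c>0]$ (with any root decision) earns $3$, while $p(u,t(u))=\mathbf 1[c(u)>0]$, $p(u,t)=\frac12$ for $t>t(u)$ and $r\equiv\frac12$ is feasible for the relaxation and has value $3$.
\end{example}

The fractional solution hedges every future decision at $\frac12$ and resolves it for half a revision. The same solution gives $z_K^{\mathrm{LP}}=\sum_v c(v)^+$ whenever $T-1\le2K$. One may therefore guess that the relaxation does nothing more than double the number of revisions, and that it gains a factor of at most $2$. The conjecture posed in \cite{WER} is of this kind: for every scenario tree, every $K\ge0$ and every $c$,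
\begin{equation}\label{eq:conj}
z_K^{\mathrm{LP}}\le\frac{2K+1}{K+1}\,z_K .
\end{equation}
The factor is $1$ for $K=0$, it is the $\frac32$ of Example~\ref{ex:three} for $K=1$, and it is always below $2$.

\subsection{Results}

\begin{theorem}\label{thm:zero}
For every scenario tree and every $c$, $z_0^{\mathrm{LP}}=z_0$.
\end{theorem}

\begin{theorem}\label{thm:one}
For all $n,M\ge1$ there is an instance with $T=1+nM$, $z_1^{\mathrm{LP}}\ge n/2$ and $z_1\le1+n/M$. For $n=4$, $M=16$ it has $T=65$ and $z_1^{\mathrm{LP}}/z_1\ge\frac85>\frac32$. For $n=M$ it has $z_1^{\mathrm{LP}}/z_1\ge\frac14\sqrt{T-1}$.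
\end{theorem}

\begin{theorem}\label{thm:all}
For every $m\ge1$ there are a scenario tree with $T=1+m2^m\big((m+2)^m-1\big)$ stages and a vector $c$, both independent of $K$, such that
\[
z_1^{\mathrm{LP}}\ge\frac m4\qquad\text{and}\qquad z_K\le3(K+1)\quad\text{for all }K\ge0 .
\]
Consequently, for every $K\ge1$, these instances satisfy $z_K^{\mathrm{LP}}\ge\frac{m}{12(K+1)}z_K$, they violate \eqref{eq:conj} when $m>24(K+1)$, and along this sequence $z_K^{\mathrm{LP}}/z_K=\Omega\big(\frac{\log T}{(K+1)\log\log T}\big)$.
\end{theorem}

\begin{theorem}\label{thm:horizon}
For $K\ge1$ and $T\ge2$, every instance satisfies $z_K^{\mathrm{LP}}\le\big\lceil\frac{T-1}{K}\big\rceil z_K$. In particular $z_K^{\mathrm{LP}}=z_K$ if $T\le K+1$.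
\end{theorem}

By Theorem~\ref{thm:horizon}, $z_K>0$ whenever $K\ge 1$, $T\ge2$ and $z_K^{\mathrm{LP}}>0$, so the ratios above are well defined. Theorems~\ref{thm:zero} and~\ref{thm:all} together give the following.

\begin{corollary}\label{cor:iff}
The inequality \eqref{eq:conj} holds for all trees and all $c$ when $K=0$, with equality, and fails for every $K\ge1$. There is a finite $\alpha_K$ with $z_K^{\mathrm{LP}}\le\alpha_Kz_K$ for all trees and all $c$ if and only if $K=0$.
\end{corollary}

The source of the gap is visible in \eqref{cp:r}: the price of a change of plan is $\max_t|p(v,t)-p(v^-,t)|$. A fractional solution can move all entries of its plan by $\varepsilon$, in directions chosen with the information available at $v$, for the price $\varepsilon$, and it can do so $K/\varepsilon$ times. An integer solution must keep its plan frozen between revisions. Section~\ref{sec:easy} proves the two upper bounds and describes the frozen pieces. Section~\ref{sec:one} exploits the difference for $K=1$, and Sections~\ref{sec:design}--\ref{sec:segment} do so for all $K$ at once.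

\section{Upper bounds and segments}\label{sec:easy}

\begin{proof}[Proof of Theorem~\ref{thm:zero}]
Every node lies on a scenario, so $r\ge0$ and \eqref{cp:K} with $K=0$ force $r\equiv0$ in the relaxation. By \eqref{cp:r} every node inherits the plan of its parent, so $x(v)=p(\rho,t(v))$ and $c^{\intercal}x=\sum_t p(\rho,t)\sum_{t(v)=t}c(v)$. The maximum over $p(\rho,\cdot)\in[0,1]^T$ is $\sum_t\big(\sum_{t(v)=t}c(v)\big)^+$, and it is attained by a $0/1$ plan.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:horizon}]
Partition the stages $2,\dots,T$ into $g=\lceil (T-1)/K\rceil$ groups of at most $K$ stages. For a group $\Gamma$ let $x^\Gamma(v)=\mathbf 1[c(v)>0]$ if $t(v)\in\Gamma\cup\{1\}$ and $x^\Gamma(v)=0$ otherwise. Put $p(v,t(v))=x^\Gamma(v)$, $p(v,t)=0$ for $t>t(v)$, and $r(v)=\mathbf 1[t(v)\in\Gamma]$. For $v\ne\rho$ and $t\ge t(v)$ we have $p(v^-,t)=0$, and $p(v,t)$ can be nonzero only if $t=t(v)\in\Gamma$; so \eqref{cp:r} holds. A scenario has one node per stage, so \eqref{cp:K} holds with left side $|\Gamma|\le K$. Thus $x^\Gamma\in\mathcal R_K$, and by \eqref{eq:trivial}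
\[
g\,z_K\ \ge\ \sum_\Gamma c^{\intercal}x^\Gamma\ =\ g\,c(\rho)^++\sum_{v\ne\rho}c(v)^+\ \ge\ z_K^{\mathrm{LP}} .
\]
If $T\le K+1$, then $g=1$, and \eqref{eq:trivial} gives equality.
\end{proof}

To bound $z_K$ from above we cut the tree at the revisions. Every node counts as a descendant of itself. A set $S$ of descendants of $u$ is \emph{$u$-closed} if it contains $u$ and, with any node $v$, the whole path from $u$ to $v$. A scenario through $u$ meets such a set in an initial piece of its path from $u$ to the leaf. One may think of $S$ as a stopping rule: whether the piece still continues at a node depends only on that node.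

\begin{lemma}\label{lem:segments}
Let $x\in\mathcal R_K$ have certificate $(p,r)$ and let $U=\{\rho\}\cup\{v:r(v)=1\}$. For $u\in U$ let $S_u$ be the set of nodes $v$ for which $u$ is the last node of $U$ on the path from $\rho$ to $v$. The sets $S_u$ partition $\mathcal N$, each $S_u$ is $u$-closed, $x(v)=p(u,t(v))$ for $v\in S_u$, and every scenario contains at most $K+1$ nodes of $U$.
\end{lemma}

\begin{proof}
The first two claims follow from the definition, and the last is \eqref{cp:K}. On the path from $u$ to $v\in S_u$ all nodes $v'$ after $u$ have $r(v')=0$, so $p(v',t(v))=p(v'^-,t(v))$ by \eqref{cp:r}. Hence $x(v)=p(v,t(v))=p(u,t(v))$.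
\end{proof}

We call the sets $S_u$ the \emph{segments} of the solution.

\section{One revision: labels and decoys}\label{sec:one}

The instance for Theorem~\ref{thm:one} hides a label $Y\in[M]$ that is revealed just after the root. Knowing $Y$ is rewarded $n$ times, so a plan should be changed once when $Y$ is learned. Each reward after the first is matched by a penalty at the same stage on a side branch, so the plan should be changed again on entering a side branch. The relaxation makes both changes at half height; an integer solution can afford only one of them.

\begin{proof}[Proof of Theorem~\ref{thm:one}]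
Write the stages after the first as pairs $(i,y)$ with $i\in[n]$, $y\in[M]$, where $(i,y)$ is stage $1+(i-1)M+y$. The stages $(i,1),\dots,(i,M)$ form \emph{block} $i$.

\emph{Instance} (Figure~\ref{fig:decoy}). For each label $Y\in[M]$ the root has a child $v_Y(1,1)$, which starts a \emph{main path} with one node $v_Y(i,y)$ at each stage $(i,y)$. For $2\le i\le n$ the node $v_Y(i-1,M)$ has a second child, which starts a \emph{decoy path} with one node $w_{Y,i}(i',y)$ at each stage $(i',y)$, $i'\ge i$. Let
\[
c(v_Y(i,Y))=\tfrac1M,\qquad c(v_Y(i,y))=-\tfrac1M\ \ (y\ne Y),\qquad c(w_{Y,i}(i,Y))=-\tfrac1M,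
\]
and let $c=0$ at all other nodes.

\emph{Fractional solution.} Let $p=0$ at the root and on the decoy paths, and $p(v,(i',y'))=\frac12\mathbf 1[y'=Y]$ at every node $v$ of the main path of $Y$. The plan changes only at the first nodes of main and decoy paths, by at most $\frac12$; put $r=\frac12$ there and $r=0$ elsewhere. A scenario contains at most two such nodes, so \eqref{cp:K} holds with $K=1$. The policy equals $\frac12$ at the $nM$ nodes $v_Y(i,Y)$ and $0$ elsewhere, so its value is $n/2$.

\emph{Integer solutions.} Let $x\in\mathcal R_1$ have certificate $(p,r)$, and let $f(i)$ be the smallest $y$ with $p(\rho,(i,y))=1$, if there is one. Fix $Y$. The main path of $Y$ contains at most one revision $u$; let $i_0$ be its block, and $i_0=n+1$ if there is none. We bound the contribution of the subtree of $v_Y(1,1)$ to $c^{\intercal}x$ block by block.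
\begin{itemize}
\item For $i<i_0$ the main nodes of block $i$ follow the root plan, and they contribute at most $\frac1M\mathbf 1[f(i)=Y]$. This is clear if $f(i)=Y$ or if $f(i)$ is undefined. If $f(i)\neq Y$, the term $-\frac1M$ at $v_Y(i,f(i))$ cancels the only possible positive term.
\item The main nodes of block $i_0$ contribute at most $\frac1M$.
\item For $i>i_0$ the nodes $v_Y(i,Y)$ and $w_{Y,i}(i,Y)$ are descendants of $u$, because $v_Y(i-1,M)$ is. No revision can follow $u$, so both lie in $S_u$. They have the same stage, so $x$ agrees on them and their contributions cancel. The other main nodes of block $i$ contribute at most $0$.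
\end{itemize}
The remaining decoy nodes contribute at most $0$. Summing over $Y$, and noting that each $f(i)$ equals at most one $Y$,
\[
c^{\intercal}x\le\sum_{Y}\Big(\frac1M+\sum_{i}\frac1M\mathbf 1[f(i)=Y]\Big)\le1+\frac nM .
\]
For $n=4$, $M=16$ the bounds read $z_1^{\mathrm{LP}}\ge2$ and $z_1\le\frac54$. For $n=M$ they read $z_1^{\mathrm{LP}}\ge\frac n2$ and $z_1\le2$, with $n=\sqrt{T-1}$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.25,yscale=0.75,every node/.style={circle,draw,fill=white,inner sep=0pt,minimum size=4.5mm,font=\scriptsize}]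
\draw[thick] (6,.7)--(1,.7)--(0,0)--(1,-.7)--(6,-.7);
\draw (2,.7)--(3,2.3)--(6,2.3) (4,.7)--(5,1.5)--(6,1.5);
\draw (2,-.7)--(3,-2.3)--(6,-2.3) (4,-.7)--(5,-1.5)--(6,-1.5);
\foreach \x/\y/\s in {0/0/0,1/.7/+,2/.7/-,3/.7/+,4/.7/-,5/.7/+,6/.7/-,3/2.3/-,4/2.3/0,5/2.3/0,6/2.3/0,5/1.5/-,6/1.5/0,1/-.7/-,2/-.7/+,3/-.7/-,4/-.7/+,5/-.7/-,6/-.7/+,3/-2.3/0,4/-2.3/-,5/-2.3/0,6/-2.3/0,5/-1.5/0,6/-1.5/-}
  \node at (\x,\y) {$\s$};
\foreach \x/\i/\j in {1/1/1,2/1/2,3/2/1,4/2/2,5/3/1,6/3/2}
  \node[draw=none] at (\x,-3.2) {$(\i,\j)$};
\node[draw=none] at (6.8,.7) {$Y=1$};
\node[draw=none] at (6.8,-.7) {$Y=2$};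
\end{tikzpicture}
\caption{The tree of Theorem~\ref{thm:one} for $n=3$ blocks and $M=2$ labels. The root is on the left, the stage $(i,y)$ is printed below each column, and each node shows the sign of its objective coefficient, which is $\pm\frac1M$ or $0$. Thick lines are the main paths of the labels $Y=1,2$; thin lines are decoy paths.}
\label{fig:decoy}
\end{figure}

\begin{remark}\label{rem:one}
Both kinds of penalty are needed. Without the decoy penalties, one revision at each $v_Y(1,1)$ earns $n$. Without the penalties for wrong labels, the all-ones root plan, revised to $0$ at the start of each decoy path, earns $n$. The instance is useless for $K\ge2$: doubling the fractional solution above gives a certificate with two revisions, so $z_2=n=\sum_vc(v)^+$.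
\end{remark}

\section{Design of an instance for all $K$}\label{sec:design}

\subsection{Reduction to one segment}

The proof above used that no revision follows the first one. For larger $K$ we avoid tracking the remaining budget altogether and ask that no single segment, wherever it starts and however it stops, earn more than a constant.

\begin{lemma}\label{lem:reduction}
Let $\omega$ be a random scenario of a scenario tree and $\pi(v)=\mathbb P(v\in\omega)$. Suppose that $\beta\ge0$ satisfies
\begin{equation}\label{eq:segment}
\sum_{v\in S}c(v)\,q(t(v))\le\beta\,\pi(u)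
\end{equation}
for every node $u$, every $q\in\{0,1\}^{[t(u):T]}$ and every $u$-closed set $S$. Then $z_K\le\beta(K+1)$ for all $K\ge0$.
\end{lemma}

\begin{proof}
For $x\in\mathcal R_K$, in the notation of Lemma~\ref{lem:segments},
\[
c^{\intercal}x=\sum_{u\in U}\sum_{v\in S_u}c(v)\,p(u,t(v))\le\beta\sum_{u\in U}\pi(u)=\beta\,\mathbb E\,|U\cap\omega|\le\beta(K+1).\qedhere
\]
\end{proof}

A segment may simply exclude a decoy path, so penalties must now lie on the same path as the rewards, between them. The fractional solution then has to raise its plan before each reward and lower it before the matching penalty. With total budget $1$, going up and down in a single family of entries earns at most about $\frac12$. The gain comes from running $m$ such families at different scales, since one price $\varepsilon$ moves the entries of all families.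

\subsection{The nested word}\label{sub:word}

Fix $m\ge1$ and let $\varepsilon=2^{-m}$. The schedule of events is the word $W_m$, where
\[
W_0=\sigma,\qquad W_j=W_{j-1}\,A_j\,W_{j-1}\,B_j\quad(1\le j\le m).
\]
The letter $\sigma$ is a \emph{step}; it marks a place where the fractional solution will spend $\varepsilon$. The letters $A_j$ (reward) and $B_j$ (penalty) are \emph{pauses}. The word $W_m$ is the \emph{copy of level $m$}. A copy $C$ of level $j\ge 1$ is written $W_{j-1}A_jW_{j-1}B_j$; its two factors $W_{j-1}$ are its \emph{halves}, which for $j\ge2$ are copies of level $j-1$, and its two displayed pauses are denoted $A(C)$ and $B(C)$. Induction on the recursion gives: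
\begin{itemize}
\item[(W1)] There are $2^{m-j}$ copies of level $j$, pairwise disjoint, and $2^m-1$ copies in all. A copy $C$ of level $j$ is a block of consecutive letters that begins with a step, ends with $B(C)$ and contains $2^j$ steps, of which $2^{j-1}$ precede $A(C)$.
\item[(W2)] Every pause is $A(C)$ or $B(C)$ for exactly one copy $C$, its \emph{owner}.
\item[(W3)] If copies $C,C'$ of levels $j<j'$ share a letter, then $C$ lies in one half of $C'$. (The copy $C$ lies in a half of some copy of level $j'$, which meets $C'$ and so equals $C'$.)
\end{itemize}
Number the pauses $1,\dots,L$ from left to right, and let $\nu_k$ be the number of steps between pauses $k-1$ and $k$ (before pause $1$ if $k=1$). Since $W_m$ ends with a pause, $\sum_{k=1}^L\nu_k=2^m$. If pause $k$ lies in a copy of level $j$ and $s$ steps of that copy precede it, define the \emph{height}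
\[
\theta_j(k)=\varepsilon\min(s,\,2^j-s).
\]
It equals $2^{j-1}\varepsilon$ at $A(C)$ and $0$ at $B(C)$ for a copy $C$ of level $j$.

\begin{example}\label{ex:two}
Let $m=2$, $\varepsilon=\frac14$, $W_2=\sigma A_1\sigma B_1\,A_2\,\sigma A_1\sigma B_1\,B_2$. Counting steps gives
\[
\begin{array}{c|cccccc}
k&1&2&3&4&5&6\\ \hline
\text{pause}&A_1&B_1&A_2&A_1&B_1&B_2\\
\nu_k&1&1&0&1&1&0\\
\theta_1(k)/\varepsilon&1&0&-&1&0&-\\
\theta_2(k)/\varepsilon&1&2&2&1&0&0
\end{array}
\]
Consider an idealized game. Each copy $C$ has a secret label, revealed when $C$ begins; holding it earns $1$ at $A(C)$ and costs $1$ at $B(C)$. A fractional player holds the label of the running copy of level $j$ at height $\theta_j$. Each of the four steps moves both rows by $\varepsilon$ and costs $\varepsilon$, so the total price is $1$. Level $1$ earns $\frac14+\frac14$, level $2$ earns $\frac12$, and no penalty is paid. In general each level earns $2^{m-j}\cdot2^{j-1}\varepsilon=\frac12$, for a total of $m/2$.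

A segment that starts at pause $1$ knows the labels of the first copy $C_1$ of level $1$ and of the copy $C_2$ of level $2$, and it meets $A(C_1),B(C_1),A(C_2),B(C_2)$ in this order. If a label held at $A(C)$ must also be held at $B(C)$, then the segment cannot reach $A(C_2)$ without returning at $B(C_1)$ what it earned at $A(C_1)$. It nets at most $1$, and the same alternation gives $1$ for every $m$.
\end{example}

Two features of the idealized game must be enforced by the tree. First, a segment should earn almost nothing from copies that begin after it; as in Section~\ref{sec:one} this is done by penalizing wrong labels, with $M=2^m$ labels because there are about $2^m$ copies. Second, a plan is indexed by stages, so it can hold a label at the stages of $A(C)$ and drop it at the stage of $B(C)$ if it knows these stages in advance. We therefore spread the reward over a pause of random length, much longer than the half that follows it. The stage of $B(C)$ is then nearly uniform on the window in which the reward is paid.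

\section{The instance}\label{sec:instance}

\subsection{Random lengths and labels}

Let $M=2^m$, $\Delta_0=0$, and for $1\le j\le m$
\[
n_j=m(\Delta_{j-1}+1),\qquad\Delta_j=2\Delta_{j-1}+n_j+1 .
\]
Then $\Delta_j+1=(m+2)(\Delta_{j-1}+1)$, so $\Delta_j+1=(m+2)^j$. Put $N=\Delta_m$.

Take independent random variables as follows. Each pause $k$ has a \emph{length} $G_k$, uniform on $[n_j]$ if the pause is a letter $A_j$ and equal to $1$ if it is a letter $B_j$. Each copy $C$ has a \emph{label} $Y(C)$, uniform on $[M]$. Time is counted in \emph{ticks} $\tau=1,\dots,N$. Steps take no time, and pause $k$ occupies the ticks $G_1+\dots+G_{k-1}+1,\dots,G_1+\dots+G_k$. By the recursion for $\Delta_j$, the pauses of a factor $W_j$ occupy at most $\Delta_j$ ticks; in particular all pauses fit into $[N]$. Let $\kappa_\tau$ be the pause that contains tick $\tau$, with $\kappa_\tau=L+1$ after the last pause and $\kappa_0=0$. Since all lengths are at least $1$, $\kappa_\tau-\kappa_{\tau-1}\in\{0,1\}$.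

A copy has \emph{started by pause $k$} if its first letter precedes pause $k$; all copies have started by $L+1$. A copy that contains pause $k$ has started by pause $k$, since it begins with a step. The \emph{history} $h_\tau$ consists of $\kappa_1,\dots,\kappa_\tau$ and the labels of the copies started by pause $\kappa_\tau$. The history $h_{\tau+1}$ determines $h_\tau$.

\begin{lemma}\label{lem:fresh}
Let $h$ be a possible value of $h_\tau$, in which $\tau$ is the $g_0$-th tick of a pause $k\le L$. Conditionally on $h_\tau=h$, all lengths and labels are independent, $G_k$ is uniform on the values $\ge g_0$ in its range, and the lengths of the pauses after $k$ and the labels of the copies not started by pause $k$ have their original laws.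
\end{lemma}

\begin{proof}
The event $\{h_\tau=h\}$ prescribes $G_1,\dots,G_{k-1}$ and the labels of the copies started by pause $k$, requires $G_k\ge g_0$, and says nothing else. It is an intersection of events each concerning one variable, and conditioning independent variables on such an intersection conditions each variable on its own event and preserves independence.
\end{proof}

\subsection{Tree and objective}

A node takes only one decision, while at each tick we want one decision for each level and label. So each tick is expanded into a path. Let $I=[m]\times[M]$, ordered lexicographically; its elements are \emph{slots}, and $\mathrm{ord}(e)\in[mM]$ is the position of $e$. The nodes are $\rho$ and all pairs $(h,e)$ with $e\in I$ and $h$ a possible value of $h_\tau$ for some $\tau\in[N]$, the \emph{tick} of the node. The stage of $(h,e)$ is $1+(\tau-1)mM+\mathrm{ord}(e)$; we denote this stage by $(\tau,e)$. The nodes $(h,e)$, $e\in I$, form a path in the order of $I$, the \emph{block} of $h$. The parent of its first node is the last node of the block of the history at tick $\tau-1$ determined by $h$, or $\rho$ if $\tau=1$. Every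 possible history at a tick $\tau<N$ extends to one at tick $\tau+1$, so all leaves are at stage
\[
T=1+NmM=1+m2^m\big((m+2)^m-1\big).
\]
The random scenario $\omega$ consists of $\rho$ and the blocks of $h_1,\dots,h_N$. Thus $\pi(\rho)=1$ and $\pi(h,e)=\mathbb P(h_\tau=h)>0$.

Let $c(v)=\pi(v)\gamma(v)$, where $\gamma$ is defined as follows. Let $v=(h,(j,y))$ be a node whose tick lies in a pause $k\le L$ whose owner $C$ has level $j$; the label $Y(C)$ is part of $h$. Put
\[
\gamma(v)=\begin{cases}
+1/n_j&\text{if }k=A(C),\ y=Y(C),\\
-1/n_j&\text{if }k=A(C),\ y\ne Y(C),\\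
-1&\text{if }k=B(C),\ y=Y(C),\\
0&\text{if }k=B(C),\ y\neq Y(C).
\end{cases}
\]
At all other nodes, including $\rho$ and the nodes after the last pause, $\gamma(v)=0$. For every function $\phi$ on $\mathcal N$,
\begin{equation}\label{eq:expect}
\sum_vc(v)\phi(v)=\mathbb E\sum_{v\in\omega}\gamma(v)\phi(v).
\end{equation}

\section{The fractional solution}\label{sec:lp}

\begin{proposition}\label{prop:lp}
The instance of Section~\ref{sec:instance} has $z_1^{\mathrm{LP}}\ge m/4$.
\end{proposition}

\begin{proof}
Let $v$ be a node whose tick lies in a pause $k\le L$, and let $t=(\tau',(j,y))\ge t(v)$. Put $p(v,t)=\theta_j(k)$ if pause $k$ lies in a copy of level $j$ with label $y$, and $p(v,t)=0$ otherwise. The label is part of the history of $v$, so $p(v,t)$ is a function of $v$ and $t$; it does not depend on $\tau'$, which is why the random lengths do not disturb this solution. Put $p=0$ at $\rho$ and after the last pause. Put $r(v)=\varepsilon\nu_k$ if $v$ is the first node of a block whose tick is the first tick of a pause $k\le L$, and $r(v)=0$ otherwise. Let $x(v)=p(v,t(v))$.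

\emph{Feasibility.} We have $0\le\theta_j\le2^{j-1}\varepsilon\le\frac12$, and along every scenario $\sum r=\varepsilon\sum_k\nu_k=1$, so all variables lie in $[0,1]$ and \eqref{cp:K} holds with $K=1$. Along a scenario the plan does not change within a pause or after the last pause. Since $\kappa$ grows by at most $1$ per tick, \eqref{cp:r} follows if, for each slot $(j,y)$, the entry for $(j,y)$ changes by at most $\varepsilon\nu_k$ from pause $k-1$ (the root if $k=1$) to pause $k\le L$, and is $0$ at pause $L$.
\begin{itemize}
\item Suppose pauses $k-1$ and $k$ lie in the same copy $C$ of level $j$. If $y\ne Y(C)$ both entries are $0$. If $y=Y(C)$, the $\nu_k$ steps between the pauses belong to $C$, so $s$ grows by $\nu_k$, and $s\mapsto\min(s,2^j-s)$ is $1$-Lipschitz.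
\item Suppose they do not. The old entry is $0$: either $k=1$, or pause $k-1$ lies in no copy of level $j$, or it is the last pause $B(C)$ of its copy $C$, where the height is $0$. The new entry is $0$ unless pause $k$ lies in a copy $C'$ of level $j$. Then $C'$ begins after pause $k-1$, so its $s$ steps before pause $k$ are among the $\nu_k$, and the new entry is at most $\varepsilon s\le\varepsilon\nu_k$.
\item Pause $L$ is the final letter $B_m$. It lies outside both halves of $W_m$, hence in no copy of level $j<m$, and $\theta_m(L)=0$.
\end{itemize}

\emph{Value.} Use \eqref{eq:expect} with $\phi=x$. Let $C$ have level $j$. At each tick of $A(C)$ the policy is $2^{j-1}\varepsilon$ in slot $(j,Y(C))$ and $0$ in the other slots of level $j$, so the tick contributes $2^{j-1}\varepsilon/n_j$. At the tick of $B(C)$ the policy is $0$ in all slots of level $j$. The mean length of $A(C)$ is $(n_j+1)/2$, so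
\[
c^{\intercal}x=\sum_{j=1}^m2^{m-j}\cdot\frac{n_j+1}{2}\cdot\frac{2^{j-1}2^{-m}}{n_j}=\sum_{j=1}^m\frac{n_j+1}{4n_j}\ge\frac m4.\qedhere
\]
\end{proof}

\section{The segment bound}\label{sec:segment}

The effect of the random lengths is contained in one counting fact. A set $Q$ of ticks fixed in advance cannot be much denser on the window of a pause than on the slightly shifted window in which the penalty falls.

\begin{lemma}\label{lem:window}
Let $Q$ be a set of integers, let $\alpha$, $d\ge0$ and $1\le g_0\le n$ be integers, and let $G$ be uniform on $[g_0:n]$. Put $F=Q\cap[\alpha+g_0-1:\alpha+n-1]$. Then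
\[
\mathbb P(\alpha+G+d\in Q)\ge\frac{|F|-(d+1)}{n}.
\]
\end{lemma}

\begin{proof}
The variable $\alpha+G+d$ is uniform on $J=[\alpha+g_0+d:\alpha+n+d]$, which has at most $n$ elements. The interval $J$ contains every element of $[\alpha+g_0-1:\alpha+n-1]$ except the first $d+1$ at most. Hence $\mathbb P(\alpha+G+d\in Q)\ge|Q\cap J|/n\ge(|F|-d-1)/n$.
\end{proof}

\begin{proposition}\label{prop:segment}
The instance of Section~\ref{sec:instance} satisfies \eqref{eq:segment} with $\beta=3$.
\end{proposition}

\begin{proof}
Fix $u$, $q$ and $S$, and extend $q$ by $0$ to the stages before $t(u)$. Let $\mathbb E_u$ be expectation conditional on $u\in\omega$, and let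
\[
\mathrm{net}=\sum_{v\in S\cap\omega}\gamma(v)\,q(t(v)).
\]
Since $S\cap\omega$ is empty unless $u\in\omega$, \eqref{eq:expect} shows that the left side of \eqref{eq:segment} is $\pi(u)\,\mathbb E_u[\mathrm{net}]$. We must prove $\mathbb E_u[\mathrm{net}]\le3$.

If $u\ne\rho$, let $\tau_0$ be its tick and $k_0=\kappa_{\tau_0}$ its pause; conditioning on $u\in\omega$ is conditioning on the value of $h_{\tau_0}$. If $k_0=L+1$, then $\mathrm{net}=0$, so let $k_0\le L$. If $u=\rho$, put $\tau_0=k_0=0$; there is no conditioning. A copy is \emph{old} if it has started by pause $k_0$ (none if $u=\rho$) and \emph{new} otherwise. By (W2), $\mathrm{net}$ is the sum over all copies $C$ of the contribution of the ticks of $A(C)$ and $B(C)$. The contribution of $B(C)$ is never positive, and pauses before $k_0$ contribute nothing.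

\medskip\noindent\textbf{Step 1: new copies contribute less than $1$.}
Let $C$ be a new copy of level $j$ and $Y=Y(C)$. It begins after pause $k_0$, so every tick $\tau$ of $A(C)$ exceeds $\tau_0$, the whole block of $h_\tau$ lies below $u$, and $S$ meets it in an initial piece, possibly empty. This piece may depend on $Y$. Let $f(\tau)$ be the smallest $y$ with $q(\tau,(j,y))=1$, if there is one; it is not random. The tick $\tau$ contributes at most $\frac1{n_j}\mathbf 1[f(\tau)=Y]$. Indeed, a positive term requires $q(\tau,(j,Y))=1$ and slot $(j,Y)$ in the piece. Then $f(\tau)\le Y$, and if $f(\tau)<Y$ the piece also contains slot $(j,f(\tau))$, whose term $-\frac1{n_j}$ cancels the positive one. The event that $\tau$ lies in $A(C)$ depends only on the lengths, and given $u\in\omega$ the label $Y$ is uniform on $[M]$ and independent of the lengths by Lemma~\ref{lem:fresh}. So the expected contribution of $C$ is at most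
\[
\frac1{n_j}\sum_{\tau}\mathbb P\big(\tau\text{ lies in }A(C)\mid u\in\omega\big)\cdot\frac1M\ \le\ \frac1{n_j}\cdot n_j\cdot\frac1M=\frac1M ,
\]
and all new copies together contribute at most $(2^m-1)/M<1$.

\medskip\noindent\textbf{Step 2: rewards and penalties of old copies alternate.}
Call an old copy $C$ \emph{open} if $A(C)\ge k_0$. An old copy that is not open contributes at most $0$. An open copy begins before pause $k_0$ and ends after it, so it contains pause $k_0$; by (W1) there is at most one per level. If there is none, we are done. Otherwise let $C_1,\dots,C_l$ be the open copies, of levels $j_1<\dots<j_l$, so $l\le m$. Their labels $Y_i$ are determined by $u$. By (W3), $C_i$ lies in a half of $C_{i+1}$. This half contains pause $k_0\le A(C_{i+1})$, so it is the first half. Therefore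
\begin{equation}\label{eq:order}
k_0\le A(C_1)<B(C_1)<A(C_2)<B(C_2)<\dots<A(C_l)<B(C_l).
\end{equation}
Let $Q_i=\{\tau\in[N]:q(\tau,(j_i,Y_i))=1\}$ be the set of ticks at which $q$ holds the label of $C_i$. It is not random given $u$, and all its elements are at least $\tau_0$. Let $\alpha_i$ be the first tick of $A(C_i)$ and $\beta_i$ the tick of $B(C_i)$, and put
\[
a_i=\frac1{n_{j_i}}\,\#\{\tau\in Q_i:\tau\text{ lies in }A(C_i)\}\in[0,1],\qquad b_i=\mathbf 1[\beta_i\in Q_i].
\]
These are the reward and the penalty that $q$ would incur if the segment never stopped. To account for stopping, let $\mathcal A_i$ be the event that $S\cap\omega$ contains a node at a tick of $A(C_i)$, and $\mathcal B_i$ the event that it contains the node of stage $(\beta_i,(j_i,Y_i))$. Since $S\cap\omega$ is an initial piece of the path from $u$, and $\beta_1>\tau_0$, the order \eqref{eq:order} gives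
\begin{equation}\label{eq:nested}
\mathcal A_1\supseteq\mathcal B_1\supseteq\mathcal A_2\supseteq\dots\supseteq\mathcal A_l\supseteq\mathcal B_l ;
\end{equation}
if $A(C_1)=k_0$, then $\mathcal A_1$ is the sure event because $u\in S$. Wrong labels contribute at most $0$, so $A(C_i)$ contributes at most $a_i\mathbf 1_{\mathcal A_i}$, and $B(C_i)$ contributes exactly $-b_i\mathbf 1_{\mathcal B_i}$. Hence the old copies contribute at most $\Sigma_1$, where
\[
\Sigma_i=\sum_{i'=i}^{l}\big(a_{i'}\mathbf 1_{\mathcal A_{i'}}-b_{i'}\mathbf 1_{\mathcal B_{i'}}\big).
\]

\medskip\noindent\textbf{Step 3: each reward is nearly matched by its penalty.}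
Let $H_i$ be the history at the tick $\max(\alpha_i,\tau_0)$. By \eqref{eq:order} this tick is $\alpha_i$, except when $i=1$ and $A(C_1)=k_0$, when it is $\tau_0$. Whether a tick $\tau$ equals $\max(\alpha_i,\tau_0)$ can be read from $\kappa_1,\dots,\kappa_\tau$. So for a value $h$ of $H_i$ at tick $\tau\geq\tau_0$, the event $\{H_i=h\}$ is $\{h_\tau=h\}$, and Lemma~\ref{lem:fresh} describes the conditional law given $H_i$. Also $H_{i+1}$ determines $H_i$. We claim
\begin{equation}\label{eq:match}
\mathbb E_u[a_i-b_i\mid H_i]\le\frac1m .
\end{equation}
Write $j=j_i$, $n=n_j$, $\alpha=\alpha_i$. Let $G$ be the length of $A(C_i)$ and $\delta\le\Delta_{j-1}$ the number of ticks of the second half of $C_i$. The pause occupies the ticks $\alpha,\dots,\alpha+G-1$ and the second half the next $\delta$ ticks, so $\beta_i=\alpha+G+\delta$. Given $H_i$, the tick $\alpha$ is known, $G$ is uniform on $[g_0:n]$ with $\alpha+g_0-1=\max(\alpha,\tau_0)$, and $G$ is independent of $\delta$, which is a sum of lengths of later pauses. Let $F=Q_i\cap[\alpha+g_0-1:\alpha+n-1]$. A tick counted in $a_i$ is at least $\max(\alpha,\tau_0)$ and at most $\alpha+n-1$,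 so $a_i\le|F|/n$ always. Lemma~\ref{lem:window}, applied for each value of $\delta$, gives
\[
\mathbb E_u[b_i\mid H_i]\ge\frac{|F|}{n}-\frac{\Delta_{j-1}+1}{n_j}=\frac{|F|}n-\frac1m ,
\]
which proves \eqref{eq:match}. This is where the choice of $n_j$ is used.

\medskip\noindent\textbf{Step 4: stopping saves only one penalty.}
One difficulty remains. The segment may stop adaptively, for instance just before a penalty that it sees coming, so $\mathcal B_i$ can be correlated with $b_i$ and \eqref{eq:match} cannot simply be summed. But stopping forfeits all later rewards. We show by backward induction on $i$ that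
\begin{equation}\label{eq:induct}
\mathbb E_u[\Sigma_i\mid H_i]\le\lambda_i\mathbf 1_{\mathcal A_i},\qquad\lambda_i=1+\frac{l-i}m .
\end{equation}
The event $\mathcal A_i$ is determined by $H_i$: either it is sure, or $\alpha_i>\tau_0$ and, by closedness, it holds exactly when $S$ contains the first node of the block of $H_i$. Outside $\mathcal A_i$ we have $\Sigma_i=0$ by \eqref{eq:nested}. So it suffices to bound the left side by $\lambda_i$ on $\mathcal A_i$. For $i=l$ this holds because $\Sigma_l\le a_l\le1$. Let $i<l$. Since $H_{i+1}$ determines $H_i$, the tower property, the induction hypothesis and $\mathcal A_{i+1}\subseteq\mathcal B_i$ give $\mathbb E_u[\Sigma_{i+1}\mid H_i]\le\mathbb E_u[\lambda_{i+1}\mathbf 1_{\mathcal B_i}\mid H_i]$. As $\lambda_{i+1}\ge1\ge b_i$, we have $(\lambda_{i+1}-b_i)\mathbf 1_{\mathcal B_i}\le\lambda_{i+1}-b_i$: in this bound, continuing past the penalty is never worse than stopping. Therefore, on $\mathcal A_i$,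
\[
\mathbb E_u[\Sigma_i\mid H_i]\le\mathbb E_u\big[a_i+(\lambda_{i+1}-b_i)\mathbf 1_{\mathcal B_i}\mid H_i\big]\le\lambda_{i+1}+\mathbb E_u[a_i-b_i\mid H_i]\le\lambda_{i+1}+\frac1m=\lambda_i .
\]
This proves \eqref{eq:induct}, and $\mathbb E_u[\Sigma_1]\le\lambda_1\le2$ because $l\le m$. With Step 1, $\mathbb E_u[\mathrm{net}]\le3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Proposition~\ref{prop:lp} gives $z_1^{\mathrm{LP}}\ge m/4$, and Proposition~\ref{prop:segment} with Lemma~\ref{lem:reduction} gives $z_K\le3(K+1)$ for all $K\ge0$. For $K\ge1$, monotonicity in $K$ yields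
\[
z_K^{\mathrm{LP}}\ge\frac m4=\frac{m}{12(K+1)}\cdot3(K+1)\ge\frac{m}{12(K+1)}\,z_K .
\]
If $m>24(K+1)$, then $z_K^{\mathrm{LP}}>6(K+1)\ge2z_K\ge\frac{2K+1}{K+1}z_K$, since $z_K\ge0$. For the growth in $T$ let $m\ge2$. From $(m+2)^m\le T\le m\,(2(m+2))^m$ and $2(m+2)\le m^3$ we get $m\le\ln T\le(3m+1)\ln m\le4m\ln m$. Hence $\ln m\le \ln\ln T$ and $m\ge\ln T/(4\ln\ln T)$.
\end{proof}

\begin{remark}\label{rem:roles}
The random lengths cannot be dropped. If each pause $A_j$ had the fixed length $n_j$, revise once at each child of the root, where the labels of the first copies of all $m$ levels are known, and hold the label of the first copy $C$ of each level exactly at the ticks of $A(C)$; this earns $m$ with one revision. In the proof, the labels serve to reduce the number of copies to which Step~3 is applied: its loss of $1/m$ per copy is affordable for $m$ open copies but not for all $2^m-1$. Finally, the left side of \eqref{eq:segment} is linear in $q$, so Proposition~\ref{prop:segment} holds for fractional plans $q\in[0,1]^{[t(u):T]}$ as well. The bound $3(K+1)$ therefore uses only the integrality of the revision variables, which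 keeps the plan constant on segments.
\end{remark}

\begin{thebibliography}{1}
\bibitem{WER}
Chengwenjian Wang, Alexander S. Estes, Jean-Philippe P. Richard,
\emph{Balancing adaptability and predictability: $K$-revision multistage stochastic programming},
arXiv:2601.12166 (2026).
\end{thebibliography}
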